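# Shears, homotheties, and distorted PL homeomorphisms of the cube

## 1. Piecewise-linear homeomorphisms of a cube

A *polyhedron* is a finite union of convex polytopes in some $\mathbb R^d$. A continuous map between polyhedra is *piecewise linear* (PL) if its domain is a finite union of convex polytopes on each of which the map is affine. We use the following textbook facts.

* Compositions of PL maps are PL, and so are inverses of PL homeomorphisms. If $g$ is PL on a polyhedron $X$, then $X$ has a triangulation on each simplex of which $g$ is affine. If a polyhedron is the union of two polyhedra, and PL maps on the two agree on the intersection, then the glued map is PL.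
* **Coning.** Let $P,P'$ be convex polytopes and $\varphi:\partial P\to\partial P'$ a PL homeomorphism of their relative boundaries. If $c,c'$ are relative interior points of $P,P'$, then $(1-\lambda)c+\lambda b\mapsto(1-\lambda)c'+\lambda\varphi(b)$, for $b\in\partial P$ and $0\le\lambda\le1$, is a PL homeomorphism $P\to P'$ extending $\varphi$.
* **Polytopes of equal dimension** are PL homeomorphic, with boundary going to boundary. To see this, put $0$ in the interior of both $P$ and $P'$. Let $N_P$ be the homogeneous function with $N_P=1$ on $\partial P$, and define $N_{P'}$ in the same way. Choose a subdivision of space into simplicial cones on each of which $N_P$ and $N_{P'}$ are both linear. On each cone take the linear map that sends, on each edge ray, the point of $\partial P$ to the point of $\partial P'$. These maps fit together to a homeomorphism $\varphi$ with $N_{P'}\circ\varphi=N_P$, so $\varphi(P)=P'$.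
* **Lipschitz.** A PL map $g$ on a convex polytope is Lipschitz: cut a segment into the pieces on which $g$ is affine. The largest operator norm of the finitely many linear parts is a Lipschitz constant. Write $\mathrm{Lip}(g)$ for the least one.

For maps on the non-compact spaces below ($H\setminus 0$ and $B\times\mathbb R$), PL means PL on compact polyhedra. The circle $\mathbb R/\mathbb Z$ carries the PL structure it inherits from $\mathbb R$, which is that of a polygon.

**Definition.** Let $I=[0,1]$ and $m\ge1$. $\mathrm{PL}(I^m,\partial I^m)$ is the group of PL homeomorphisms of $I^m$ that fix $\partial I^m$ pointwise.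

**Example (moving one vertex).** Cut $I^2$ into four triangles by joining the center $c=(\frac12,\frac12)$ to the corners. Let $c'=(c_1',c_2')$ be another interior point. Send $c$ to $c'$, fix the corners, and extend affinely over each triangle. The result $g_{c'}$ is an element of $\mathrm{PL}(I^2,\partial I^2)$. For $c'=(\frac34,\frac12)$ it is $(x,y)\mapsto(x+\frac y2,y)$ on the bottom triangle, which fixes the bottom edge and sends $c$ to $c'$. On the left triangle it is $(x,y)\mapsto(\frac32x,y)$.

## 2. Distorted elements, and the relation $afa^{-1}=f^2$

For a group $H_0$ with finite generating set $S$, let $|g|_S$ be the least length of a word in $S\cup S^{-1}$ representing $g$. Then $|gh|_S\le|g|_S+|h|_S$ and $|g^{-1}|_S=|g|_S$. In particular $n\mapsto|g^n|_S$ is subadditive, so $\lim|g^n|_S/n$ exists by Fekete's lemma.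

**Definition.** An element $g$ of infinite order in a group $G$ is *distorted* if there is a finitely generated subgroup $H_0\le G$ containing $g$ such that, for some (equivalently any) finite generating set $S$ of $H_0$,
$$\lim_{n\to\infty}\frac{|g^n|_S}{n}=0 .$$
Otherwise $g$ is *undistorted*.

To prove that $g$ is distorted one exhibits one good subgroup. To prove that it is undistorted one must control every finitely generated subgroup containing $g$.

**Example.** In $\mathbb Z$ every nonzero element is undistorted: if $C$ is the maximal absolute value in a generating set, then $|ng|_S\ge n|g|/C$.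

**Example.** $BS(1,2)=\langle a,f\mid afa^{-1}=f^2\rangle$. It acts on $\mathbb R$ by $f(t)=t+1$, $a(t)=2t$, since $afa^{-1}(t)=2(\frac t2+1)=t+2$. Hence $f$ has infinite order. The next lemma shows that $f$ is distorted.

**Lemma 1 (Horner's scheme).** Let $a,f$ be elements of a group with $afa^{-1}=f^2$. For $n\ge1$, the element $f^n$ is a word in $a^{\pm1},f$ of length at most $3\lfloor\log_2n\rfloor+1\le3\log_2n+1$.

*Proof.* Let $n=\sum_{i=0}^k\epsilon_i2^i$ be the binary expansion, with $k=\lfloor\log_2n\rfloor$. We claim
$$f^n=f^{\epsilon_0}\,a\,f^{\epsilon_1}\,a\cdots a\,f^{\epsilon_k}\,a^{-k}.$$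
For $k=0$ this says $f=f$. For $k\ge1$ put $n'=\sum_{i\ge1}\epsilon_i2^{i-1}$, so $n=\epsilon_0+2n'$. Since $af^{n'}a^{-1}=f^{2n'}$, we have $f^n=f^{\epsilon_0}\,a\,f^{n'}\,a^{-1}$, and the claim for $n'$ gives the claim for $n$. The word has at most $k+1$ letters $f$ and exactly $2k$ letters $a^{\pm1}$. $\square$

For instance $13=1+4+8$ gives $f^{13}=f\,a\,a\,f\,a\,f\,a^{-3}$, of length $9$.

We also need to recognize $BS(1,2)$ when we see it. Using $af^j=f^{2j}a$ and $f^ja^{-1}=a^{-1}f^{2j}$, every element of $BS(1,2)$ can be written $a^{-i}f^ja^l$ with $i,l\ge0$. Indeed this set of elements contains $1$ and is closed under right multiplication by $f^{\pm1}$ and $a^{\pm1}$: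
$$a^{-i}f^ja^l\cdot f^{\pm1}=a^{-i}f^{j\pm2^l}a^l,\qquad a^{-i}f^j\cdot a^{-1}=a^{-i-1}f^{2j},$$
and the remaining cases are immediate.

## 3. The interval, the moved vertex, and the problem for $m\ge2$

The problem comes from Danny Calegari and Dale Rolfsen, "Groups of PL homeomorphisms of cubes", arXiv:1401.0570 (2014): *is there a nontrivial distorted element in $\mathrm{PL}(I^2,\partial I^2)$? How about $\mathrm{PL}(I^m,\partial I^m)$ for any $m\ge2$?* For $m=1$ it is known that every nontrivial element is undistorted. We shall prove that the answer is yes for every $m\ge2$, and we shall determine how strong distortion can be.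

**The case $m=1$ by hand.** Let $\mathrm{id}\ne h\in\mathrm{PL}(I,\partial I)$. Let $p$ be the largest point such that $h=\mathrm{id}$ on $[0,p]$. Just to the right of $p$, $h(p+v)=p+\mu v$ with $\mu>0$ and $\mu\ne1$, so the right slope of $h^n$ at $p$ is $\mu^n$. If $h$ lies in $\langle S\rangle$ and $K$ bounds all slopes of elements of $S\cup S^{-1}$, then $\mu^{\pm n}\le K^{|h^n|_S}$. Hence $|h^n|_S\ge n|\log\mu|/\log K$, and $h$ is undistorted.

**The moved vertex.** For $g_{c'}$ in Section 1, the height above the bottom edge is multiplied by $2c_2'$ on the bottom triangle, and the distance to the left edge is multiplied by $2c_1'$ on the left triangle. If $c'\ne c$, one of these factors is some $\mu\ne1$. Near an interior point of that edge the distance to the edge is multiplied by $\mu^n$ under $g_{c'}^n$. So the Lipschitz constants of $g_{c'}^n$ or of $g_{c'}^{-n}$ grow at least like $\max(\mu,\mu^{-1})^n$, and $g_{c'}$ is undistorted by the same counting as for $m=1$.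

There is still a new feature for $m\ge2$. Across one edge the map can look like $(x,y)\mapsto(x+\frac y2,y)$, as in Section 1, and the powers of this shear have norm growing only linearly. If the slopes of $h^n$ grow like $n$, slope counting gives only $|h^n|_S\ge c\log n$.

## 4. Lipschitz growth across a facet: distortion is at most exponential

**Theorem 1.** Let $m\ge1$, $\mathrm{id}\ne h\in\mathrm{PL}(I^m,\partial I^m)$, and let $h\in H_0=\langle S\rangle\le\mathrm{PL}(I^m,\partial I^m)$ with $S$ finite. Then $h$ has infinite order and there is $c>0$ with $|h^n|_S\ge c\log n$ for all $n\ge2$. If $m=1$, then $|h^n|_S\ge cn$ for some $c>0$ and all $n\ge1$.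

That distortion is at most exponential is due to Calegari–Rolfsen; here is a short proof.

**Step 1. Find a facet with the identity on one side only.** This replaces the point $p$ of the interval. Extend all elements of the group by the identity to $[-1,2]^m$, and triangulate this cube so that $h$ is affine on every simplex. Call an $m$-simplex *fixed* if $h$ is the identity on it. An $m$-simplex that meets the complement of $I^m$ is fixed, since an affine map equal to the identity on a nonempty open set is the identity. Some $m$-simplex is not fixed, since $h\ne\mathrm{id}$.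

Choose $z_0$ in the interior of a fixed $m$-simplex and off all hyperplanes spanned by facets. For each simplex of dimension at most $m-2$, the affine span of it and $z_0$ has dimension at most $m-1$. So we can choose $z_1$ in the interior of a non-fixed $m$-simplex and outside all these spans. The segment $[z_0,z_1]$ lies in the interior of the cube, misses the $(m-2)$-skeleton, and meets each facet hyperplane at most once. Hence it passes through finitely many $m$-simplices in turn, and each passage goes through a relative interior point of a common facet. At the first passage from a fixed to a non-fixed simplex we get $m$-simplices $\sigma,\sigma'$ with a common facet $e$, such that $h|_\sigma=\mathrm{id}$ and $h|_{\sigma'}\ne\mathrm{id}$.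

**Step 2. Describe $h$ near the facet.** Let $p$ be in the relative interior of $e$, and let $\ell\ne0$ be a linear form that vanishes on the directions of $e$ and is positive on the $\sigma'$ side. For small $v$,
$$h(p+v)=p+v\ \text{ if }\ell(v)\le0,\qquad h(p+v)=p+Av\ \text{ if }\ell(v)\ge0 .$$
Here $A$ is linear. It is invertible because $h$ is injective on $\sigma'$, it satisfies $A\ne I$, and $A=I$ on $\ker\ell$. Since $A-I$ vanishes on $\ker\ell$,
$$Av=v+\ell(v)w,\quad w\ne0,\qquad \ell(Av)=\mu\,\ell(v),\quad\mu=1+\ell(w).$$
Moreover $Aw=\mu w$, so $\mu\ne0$.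

Suppose $\mu<0$. For small $v$ with $\ell(v)>0$ the point $p+Av$ is on the $\sigma$ side, so $h(p+Av)=p+Av=h(p+v)$. But $Av\ne v$, which contradicts injectivity. Hence $\mu>0$.

Therefore $A$ and $A^{-1}$ preserve $\{\ell\ge0\}$. By induction, for each $n\in\mathbb Z$,
$$h^n(p+v)=p+A^nv\quad\text{for all sufficiently small }v\text{ with }\ell(v)\ge0 .$$
Since $|A^nv|=|A^n(-v)|$, the norm of $A^n$ is already seen on $\{\ell\ge0\}$, and so $\|A^n\|\le\mathrm{Lip}(h^n)$.

**Step 3. Measure the growth.** If $\mu=1$, then $\ell(w)=0$ and $A^nv=v+n\ell(v)w$, so
$$\mathrm{Lip}(h^n)\ge n\|\ell\|\,|w|-1 .\tag{1}$$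
If $\mu\ne1$, then $A^{\pm n}w=\mu^{\pm n}w$, so
$$\max\{\mathrm{Lip}(h^n),\mathrm{Lip}(h^{-n})\}\ge\max\{\mu,\mu^{-1}\}^n .\tag{2}$$
Both bounds are unbounded in $n$, so $h$ has infinite order.

**Step 4. Compare with word length.** Let $K$ be the maximum of the Lipschitz constants of the extended elements of $S\cup S^{-1}$. Since $|h^{-n}|_S=|h^n|_S$, we have $\mathrm{Lip}(h^{\pm n})\le K^{|h^n|_S}$. The left side is unbounded, so $K>1$. By (1) and (2),
$$|h^n|_S\ge\frac{\log(n\|\ell\|\,|w|-1)}{\log K}\ \ (\mu=1,\ n\text{ large}),\qquad|h^n|_S\ge\frac{n|\log\mu|}{\log K}\ \ (\mu\ne1).$$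
For large $n$ the first bound is at least a constant times $\log n$. Since $h^n\ne\mathrm{id}$, we have $|h^n|_S\ge1$ for all $n\ge1$, so shrinking $c$ covers the remaining $n$. If $m=1$, then $\ell\ne0$ and $w\ne0$ in dimension one force $\ell(w)\ne0$, so $\mu\ne1$ and the linear bound holds. $\blacksquare$

The proof shows more: *if $h$ is distorted, then across every such facet $\mu=1$.* So $h$ must there be a transvection $v\mapsto v+\ell(v)w$ with $\ell(w)=0$.

## 5. Twists of an annulus, and why they stay undistorted

On the half-plane $\{y\ge0\}$ the model transvection is $f(x,y)=(x+y,y)$, and the map $a(x,y)=(x,\frac y2)$ also fixes the boundary line. We compute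
$$afa^{-1}(x,y)=af(x,2y)=a(x+2y,2y)=(x+2y,y)=f^2(x,y).$$
So the relation of Section 2 is available locally, by maps fixing the line. The problem is to realize it by maps with compact support.

**The obvious attempt.** Wrap the $x$-direction around a circle. The shear becomes a *twist* of an annulus,
$$f(u,\theta)=(u,\theta+\tau(u)),\qquad(u,\theta)\in[-1,1]\times\mathbb R/\mathbb Z,$$
with $\tau$ PL and $\tau(\pm1)=0$. The map $a$ becomes $a(u,\theta)=(\alpha(u),\theta)$ with $\alpha$ a PL homeomorphism of $[-1,1]$ fixing the ends. Near $u=-1$, with $\tau(u)=1+u$ and $\alpha(u)=-1+\frac{1+u}2$, the relation holds. But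
$$afa^{-1}(u,\theta)=(u,\theta+\tau(\alpha^{-1}(u))),\qquad f^2(u,\theta)=(u,\theta+2\tau(u)).$$
So the relation on the whole annulus implies $\tau\circ\alpha^{-1}\equiv2\tau$ modulo $\mathbb Z$. The difference of the two sides is continuous, integer valued and $0$ at $u=-1$, so $\tau\circ\alpha^{-1}=2\tau$ exactly. Then $\max|\tau|=2\max|\tau|$, and $\tau=0$. The attempt fails at the circle where $|\tau|$ is maximal: rescaling can move this circle but cannot increase the amount of turning. Theorem 2 shows that no cleverer choice of group elements helps a twist.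

**Definition (winding).** For $g\in\mathrm{PL}(I^2,\partial I^2)$ choose an isotopy $(g_t)$ rel $\partial I^2$ from $\mathrm{id}$ to $g$ (Step 2 below constructs one). For $P\ne P'$ in $I^2$ let $W_g(P,P')$ be the total signed change of the argument of $g_t(P)-g_t(P')\in\mathbb R^2\setminus0$ as $t$ runs over $[0,1]$.

**Example.** Let $g$ be the identity outside a round annulus (drop PL for the moment), with $P$ in the middle disc. If an isotopy rotates the circle through $P'$ around $P$ exactly once and leaves $P$ fixed, then $W_g(P,P')=\pm2\pi$.

**Theorem 2.** Let $h\in\mathrm{PL}(I^2,\partial I^2)$. If for some $q\ge1$ two distinct fixed points $P,P'$ of $h^q$ have nonzero mutual winding $W_{h^q}(P,P')$, then $h$ is undistorted. In particular, for $\tau\not\equiv0$ PL on $[-1,1]$ with $\tau(\pm1)=0$, every twist $(u,\theta)\mapsto(u,\theta+\tau(u))$ of a PL-embedded standard annulus $[-1,1]\times\mathbb R/\mathbb Z\subset\operatorname{int}I^2$, extended by the identity, is undistorted.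

**Step 1. $W_g$ is well defined, and a cocycle.** Take two isotopies from $\mathrm{id}$ to $g$. The difference of the two windings is continuous in $(P,P')$. It lies in $2\pi\mathbb Z$, because initial and final difference vectors agree. It vanishes when $P,P'\in\partial I^2$, since then nothing moves. The space of ordered pairs of distinct points of $I^2$ is connected. Indeed, to go from $(P,P')$ to $(R,R')$, pick $Z\notin\{P,R\}$ and go $(P,P')\to(P,Z)\to(R,Z)\to(R,R')$, using that $I^2$ minus one point is path connected. So the difference is $0$ everywhere.

Running the isotopy $h_t$ and then $g_t\circ h$ gives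
$$W_{gh}(P,P')=W_h(P,P')+W_g(hP,hP').\tag{3}$$

**Step 2. For each $g$ there is an isotopy, and $W_g$ is bounded.** This lets us count winding per generator. Let $F=(I^2\times\{1\})\cup(\partial I^2\times[0,1])$ and $c=((\frac12,\frac12),0)$. Every point of $I^2\times[0,1]$ other than $c$ is uniquely $(1-\lambda)c+\lambda b$ with $b\in F$ and $0<\lambda\le1$: follow the ray from $c$ until it leaves the cube. Let $\varphi:F\to F$ be $(x,1)\mapsto(g(x),1)$ on the top and the identity on the sides. It is a PL homeomorphism preserving the height $t$. Put
$$G((1-\lambda)c+\lambda b)=(1-\lambda)c+\lambda\varphi(b).$$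
If $\varphi$ is affine on the simplices of a triangulation of $F$, then $G$ is affine on the cones of these simplices from $c$. So $G$ is a PL homeomorphism of $I^2\times[0,1]$. The height of $(1-\lambda)c+\lambda b$ is $\lambda t(b)$, and $t(\varphi(b))=t(b)$, so $G$ preserves height: $G(x,t)=(g_t(x),t)$.

* At height $0$ only $b\in\partial I^2\times0$ occur, besides $c$, so $g_0=\mathrm{id}$.
* Height $1$ forces $\lambda=1$ and $b$ on the top, so $g_1=g$.
* The sides lie in $F$ and $\varphi=\mathrm{id}$ there, so $g_t$ fixes $\partial I^2$.

Thus $(g_t)$ is an isotopy rel $\partial I^2$ from $\mathrm{id}$ to $g$. Let $M$ simplices cover $I^2\times[0,1]$ with $G$ affine on each. A vertical segment $\{x\}\times[0,1]$ meets each of them in an interval, a point or nothing, so $t\mapsto g_t(x)$ has at most $M$ affine pieces. Hence $t\mapsto g_t(P)-g_t(P')$ has at most $2M$ affine pieces. Each runs along a segment missing $0$ and changes the argument by less than $\pi$. So $|W_g|\le2\pi M$.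

**Step 3. Linear lower bound.** Let $h\in\langle S\rangle$ with $S$ finite, and let $C=\max_{s\in S\cup S^{-1}}\sup|W_s|<\infty$. By (3), $\sup|W_{h^n}|\le C|h^n|_S$. Let $P\ne P'$ be fixed by $h^q$ with $W_{h^q}(P,P')=\omega\ne0$. Then (3) gives $W_{h^{qn}}(P,P')=n\omega$. So $h$ has infinite order, $C>0$, and $|h^{qn}|_S\ge n|\omega|/C$. Therefore $|h^n|_S/n\not\to0$. As $S$ was arbitrary, $h$ is undistorted.

**Step 4. Twists have such fixed points.** Let $h$ be the twist. By continuity, $\tau\not\equiv0$ and $\tau(\pm1)=0$, the function $\tau$ takes a nonzero rational value $\tau(u_0)=p/q$ with $q\ge1$ and $-1<u_0<1$. Write $c_u$ for the embedded circle $\{u\}\times\mathbb R/\mathbb Z$. Let $P'\in c_{u_0}$; it is fixed by $h^q$, since $\theta+p\equiv\theta$.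

Next we choose $P$. The open annulus around $c_{u_0}$ is open in the plane, and every point of $c_{u_0}$ is in the closure of both sides of $c_{u_0}$. So exactly one of the two connected halves $\{u<u_0\}$, $\{u>u_0\}$ lies inside $c_{u_0}$; say the first. Then $c_{-1}$ is inside $c_{u_0}$. The curve $c_{u_0}$ together with its exterior is connected, unbounded and disjoint from $c_{-1}$, so $c_{u_0}$ is in the exterior of $c_{-1}$. The annulus minus $c_{-1}$ is connected and contains $c_{u_0}$, so it is also in the exterior of $c_{-1}$. Choose $P$ inside $c_{-1}$. Then $P$ is not in the annulus, so $h$ fixes it. The curve $c_{-1}$ winds $\pm1$ times around $P$, and $c_{u_0}$ does too, being homotopic to $c_{-1}$ in the annulus.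

Use the isotopy $(u,\theta)\mapsto(u,\theta+tq\tau(u))$ from $\mathrm{id}$ to $h^q$, extended by the identity. The point $P$ stays fixed and $P'$ runs $p$ times around $c_{u_0}$, so $W_{h^q}(P,P')=\pm2\pi p\ne0$. Step 3 applies. $\blacksquare$

## 6. Dividing the half-space by $z\mapsto2z$

Keep the linear maps $f$ and $a$, but change the circle. Instead of making $x$ periodic, use that *every linear map commutes with $z\mapsto2z$*. The circle will be the radial direction modulo doubling. The quotient $(H\setminus0)/(z\sim2z)$ is compact, $f$ and $a$ act on it, and they are the identity on its boundary. It is a solid torus (an annulus if $m=2$), which fits into a cube, and outside it we put the identity. Nothing is cut off, so the relation $afa^{-1}=f^2$ survives.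

The obstruction of Section 5 is absent inside this annulus. Let $m=2$. An interior point $(x,y)$, $y>0$, that is periodic in the quotient would satisfy $(x+ny,y)=(2^kx,2^ky)$ for some $n\ne0$ and $k\in\mathbb Z$. Then $k=0$ and $ny=0$, which is impossible. So $f$ has no periodic points in the open annulus.

**Definition.** Let $m\ge2$ and $H=\{z=(x,y):x\in\mathbb R^{m-1},\ y\ge0\}$. Let $\mathcal H_m$ be the group of bijections $h:H\to H$ such that

* $h(\lambda z)=\lambda h(z)$ for $\lambda>0$;
* $h$ is the identity on $\partial H=\{y=0\}$;
* $H$ is a finite union of closed convex polyhedral cones on each of which $h$ is linear.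

Such $h$ is continuous. On each cone the linear map is injective, also on the span of the cone, since a cone has nonempty interior in its span. So $h^{-1}$ is linear on the image cones, and intersecting cones shows that compositions stay in the class. Thus $\mathcal H_m$ is a group of homeomorphisms.

**Example.** All linear maps $g_{v,\lambda}(x,y)=(x+yv,\lambda y)$, $v\in\mathbb R^{m-1}$, $\lambda>0$, lie in $\mathcal H_m$. A non-linear example for $m=2$: take $(x,y)\mapsto(x+y,y)$ on the cone between the rays through $(-1,0)$ and $(-1,1)$, then $(x,y)\mapsto(\frac{x+y}2,y)$ up to the ray through $(1,1)$, then the identity up to the ray through $(1,0)$. The formulas agree on the common rays, sending $(-1,1)\mapsto(0,1)$ and $(1,1)\mapsto(1,1)$. On each line $y=\text{const}>0$ the map is increasing and onto, so it is a bijection.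

**Theorem 3.** For every $m\ge2$ there is an injective homomorphism $\rho:\mathcal H_m\to\mathrm{PL}(I^m,\partial I^m)$. Consequently $\mathrm{PL}(I^m,\partial I^m)$ contains $\mathbb R^{m-1}\rtimes\mathbb R_{>0}$ (as a discrete group, acting by $(x,y)\mapsto(x+yv,\lambda y)$) and $BS(1,2)$. It contains a nontrivial $f$ and a finitely generated subgroup in which $|f^n|\le3\log_2n+3$ for all $n\ge1$. In particular $f$ is distorted.

One technical point remains: the solid torus must be identified with a standard product by a *PL* map. If $B$ is a polyhedral cross-section of the rays in $H$, neither $(u,s)\mapsto2^su$ nor $(u,s)\mapsto(1+s)u$ is PL. The second, for example, on a segment $u=v_0+r(v_1-v_0)$ contains the term $rs(v_1-v_0)$. The next section repairs this.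

## 7. A PL product structure on a radial shell

**Lemma 2.** Let $L$ be a finite simplicial complex in $\mathbb R^d$ such that the vertices of each simplex are linearly independent and each open ray from $0$ meets $|L|$ at most once. For $\sigma\in L$ put $D_\sigma=\{tz:z\in\sigma,\ 1\le t\le2\}$, and let $D=\bigcup_\sigma D_\sigma$. There is a PL homeomorphism $\Theta:|L|\times[0,1]\to D$ with $\Theta(z,0)=z$, $\Theta(z,1)=2z$ and $\Theta(\sigma\times[0,1])=D_\sigma$ for all $\sigma\in L$.

For example, if $L$ is the edge from $(1,0)$ to $(0,1)$, then $D$ is the trapezoid with vertices $(1,0),(2,0),(0,2),(0,1)$.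

**Step 1. The pieces are polytopes that meet correctly.** If $\sigma$ has vertices $v_0,\dots,v_k$, then
$$D_\sigma=\Big\{\sum c_jv_j:\ c_j\ge0,\ 1\le\sum c_j\le2\Big\}.$$
By linear independence this is a convex polytope of dimension $k+1$. Its relative boundary, where $\sum c_j\in\{1,2\}$ or some $c_j=0$, is $\sigma\cup2\sigma\cup\bigcup_\eta D_\eta$, with $\eta$ running over the proper faces of $\sigma$. Note $0\notin|L|$. If $tz=t'z'$ with $z,z'\in|L|$ and $t,t'>0$, then $z=z'$ because they lie on one ray, and so $t=t'$. Hence
$$D_\sigma\cap D_{\sigma'}=D_{\sigma\cap\sigma'},\qquad D_\eta\cap\sigma=\eta\cap\sigma,\qquad D_\eta\cap2\sigma=2(\eta\cap\sigma),\qquad\sigma\cap2\sigma=\emptyset.\tag{4}$$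

**Step 2. Build $\Theta$ one skeleton at a time.** Put $\Theta(z,0)=z$, $\Theta(z,1)=2z$, and $\Theta(v,s)=(1+s)v$ for vertices $v$. Suppose $\Theta$ is defined on $|L|\times\{0,1\}\cup|L^{(k-1)}|\times[0,1]$, with each $\eta\times[0,1]$ mapped homeomorphically onto $D_\eta$. Let $\sigma$ be a $k$-simplex, $k\ge1$. Then $\Theta$ is defined on $\partial(\sigma\times[0,1])=\sigma\times\{0,1\}\cup\partial\sigma\times[0,1]$. It maps $\sigma\times0$ to $\sigma$, $\sigma\times1$ to $2\sigma$ and $\eta\times[0,1]$ to $D_\eta$, each bijectively. By (4), images of two pieces meet only in the image of the intersection of the pieces. So it is a PL homeomorphism $\partial(\sigma\times[0,1])\to\partial D_\sigma$. Extend it to $\sigma\times[0,1]\to D_\sigma$ by coning from interior points of the two polytopes.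

**Step 3. The result is a homeomorphism.** The definitions agree on common faces, so $\Theta$ is well defined, PL and onto $D$. If $\Theta(z,s)=\Theta(z',s')$ with $z\in\sigma$, $z'\in\sigma'$, then this point is in $D_{\sigma\cap\sigma'}=\Theta((\sigma\cap\sigma')\times[0,1])$. It has a preimage with first coordinate in $\sigma\cap\sigma'$, which by injectivity on $\sigma\times[0,1]$ equals $(z,s)$, and by injectivity on $\sigma'\times[0,1]$ equals $(z',s')$. So $\Theta$ is injective, and by compactness it is a homeomorphism. $\square$

## 8. The action of $\mathcal H_m$ on $B\times\mathbb R/\mathbb Z$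

**Step 1. Choose a cross-section $B$ of the rays.** Let $N(x,y)=|x_1|+\dots+|x_{m-1}|+y$ on $H$, and $B=\{z\in H:N(z)=1\}$. It is triangulated by the simplices $\mathrm{conv}(\epsilon_1e_1,\dots,\epsilon_{m-1}e_{m-1},e_m)$, $\epsilon_i=\pm1$, and their faces. The vertices of each simplex are linearly independent. A ray meets $B$ at most once since $N$ is homogeneous. Lemma 2 applies, with $D=\{z\in H:1\le N(z)\le2\}$. The projection $(x,y)\mapsto x$ is a PL homeomorphism of $B$ onto the cross-polytope $\{|x|_1\le1\}$, with inverse $x\mapsto(x,1-|x|_1)$. So $B$ is a PL $(m-1)$-ball, and its boundary $\partial B=B\cap\{y=0\}$ is a nonempty subcomplex. (For $m=2$: $B$ is the path from $(-1,0)$ via $(0,1)$ to $(1,0)$, and $\partial B=\{(\pm1,0)\}$.)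

**Step 2. Unroll $H\setminus0$ as $B\times\mathbb R$.** With $\Theta$ from Lemma 2, define
$$\tilde\Theta:B\times\mathbb R\to H\setminus0,\qquad\tilde\Theta(u,s+k)=2^k\Theta(u,s)\quad(s\in[0,1],\ k\in\mathbb Z).$$
This is well defined since $\Theta(u,1)=2u=2\Theta(u,0)$. The sets $2^kD=\{2^k\le N\le2^{k+1}\}$ cover $H\setminus0$, consecutive ones meet only in $\{N=2^{k+1}\}=2^{k+1}B$, and others are disjoint. So $\tilde\Theta$ is a homeomorphism, PL on compact sets, and so is its inverse. It conjugates $T(u,s)=(u,s+1)$ to $\delta(z)=2z$. Since $\Theta(\eta\times[0,1])=D_\eta\subset\{y=0\}$ for $\eta\subset\partial B$, and the $2^kD_\eta$ for these $\eta$ cover $\partial H\setminus0$, it maps $\partial B\times\mathbb R$ onto $\partial H\setminus0$.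

**Step 3. Let $h\in\mathcal H_m$ act.** The map $h$ fixes $0$, restricts to a PL homeomorphism of $H\setminus0$, commutes with $\delta$ by homogeneity, and fixes $\partial H$ pointwise. So $\tilde h=\tilde\Theta^{-1}h\tilde\Theta$ is a PL homeomorphism of $B\times\mathbb R$ that commutes with $T$ and is the identity on $\partial B\times\mathbb R$. It descends to a homeomorphism $\bar h$ of $B\times\mathbb R/\mathbb Z$ that is the identity on $\partial B\times\mathbb R/\mathbb Z$. Since $\bar h$ is determined by $\tilde h$ on the compact set $B\times[0,1]$, it is PL. Clearly $\overline{gh}=\bar g\bar h$.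

**Step 4. Nothing is lost in the quotient.** Suppose $\bar h=\mathrm{id}$. Then $\tilde h(u,s)=(u,s+k(u,s))$ with $k$ continuous and integer valued, hence constant on the connected space $B\times\mathbb R$. On $\partial B\times\mathbb R\ne\emptyset$ we have $\tilde h=\mathrm{id}$, so $k=0$, $\tilde h=\mathrm{id}$, and $h=\mathrm{id}$. So $h\mapsto\bar h$ is an injective homomorphism.

## 9. The solid torus inside the cube, and the distorted shear

**Step 1. Embed $B\times\mathbb R/\mathbb Z$ in $\operatorname{int}I^m$.** Let $A'=\{w\in\mathbb R^2:1\le|w|_\infty\le2\}$. Lemma 2 with $L=\partial[-1,1]^2$ (four vertices $(\pm1,\pm1)$, four edges, end points of each edge linearly independent) gives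
$$A'\cong_{\mathrm{PL}}\partial[-1,1]^2\times[0,1]\cong_{\mathrm{PL}}[-1,1]\times\mathbb R/\mathbb Z,$$
with $\partial A'$ corresponding to $\{\pm1\}\times\mathbb R/\mathbb Z$. By Section 1 there is a PL homeomorphism from the cross-polytope to the cube of the same dimension, so $B\cong_{\mathrm{PL}}[-1,1]^{m-1}$ with $\partial B$ going to the boundary. Thus
$$B\times\mathbb R/\mathbb Z\cong_{\mathrm{PL}}[-1,1]^{m-2}\times\big([-1,1]\times\mathbb R/\mathbb Z\big)\cong_{\mathrm{PL}}[-1,1]^{m-2}\times A'\subset\mathbb R^m.$$
The frontier of $[-1,1]^{m-2}\times A'$ in $\mathbb R^m$ is $\partial([-1,1]^{m-2})\times A'\cup[-1,1]^{m-2}\times\partial A'$, which corresponds to $\partial([-1,1]^{m-1})\times\mathbb R/\mathbb Z$, that is, to $\partial B\times\mathbb R/\mathbb Z$. After an affine rescaling we have a PL embedding $J:B\times\mathbb R/\mathbb Z\to\operatorname{int}I^m$ whose image $Q$ is a polyhedron with frontier $J(\partial B\times\mathbb R/\mathbb Z)$.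

**Step 2. Define $\rho$.** Put $\rho(h)=J\bar hJ^{-1}$ on $Q$ and $\rho(h)=\mathrm{id}$ on $\overline{I^m\setminus Q}$. These two polyhedra meet in the frontier of $Q$, where both definitions give the identity. So $\rho(h)$ is PL with inverse $\rho(h^{-1})$, and it fixes $\partial I^m$. Since $h\mapsto\bar h$ is an injective homomorphism, so is $\rho:\mathcal H_m\to\mathrm{PL}(I^m,\partial I^m)$.

**Step 3. The linear subgroup.** We have $g_{v,\lambda}\,g_{v',\lambda'}=g_{v'+\lambda'v,\,\lambda\lambda'}$. So these maps form a group in which $\{g_{v,1}\}\cong\mathbb R^{m-1}$ is normal with complement $\{g_{0,\lambda}\}\cong\mathbb R_{>0}$, and $g_{0,\lambda}\,g_{v,1}\,g_{0,\lambda}^{-1}=g_{v/\lambda,1}$. This is $\mathbb R^{m-1}\rtimes\mathbb R_{>0}$, and $\rho$ embeds it.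

**Step 4. $BS(1,2)$.** Put
$$f(x,y)=(x+ye_1,\,y),\qquad a(x,y)=(x,\,y/2).$$
Then $afa^{-1}(x,y)=af(x,2y)=a(x+2ye_1,2y)=(x+2ye_1,y)=f^2(x,y)$, and $f^n(x,y)=(x+nye_1,y)\ne\mathrm{id}$ for $n\ne0$. So $BS(1,2)$ maps onto $\langle a,f\rangle$. By Section 2 an element of the kernel can be written $a^{-i}f^ja^l$ with $i,l\ge0$. Its image multiplies $y$ by $2^{i-l}$, so $i=l$. Then $f^j=\mathrm{id}$, so $j=0$ and the element is trivial. Hence $\langle a,f\rangle\cong BS(1,2)$. Concretely, $a^{-k}f^ja^k$ is $(x,y)\mapsto(x+2^{-k}j\,ye_1,y)$, so
$$\langle a,f\rangle=\{(x,y)\mapsto(x+rye_1,\,2^jy):r\in\mathbb Z[1/2],\ j\in\mathbb Z\}\cong\mathbb Z[1/2]\rtimes\mathbb Z.$$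

**Step 5. Distortion.** The element $\rho(f)$ has infinite order. By Lemma 1, in $\langle\rho(a),\rho(f)\rangle$,
$$|\rho(f)^n|\le3\log_2n+1\le3\log_2n+3\qquad(n\ge1),$$
so $|\rho(f)^n|/n\to0$, and $\rho(f)$ is the required element. $\blacksquare$

**Theorem 4.** $\mathrm{PL}(I^m,\partial I^m)$ contains a nontrivial distorted element exactly when $m\ge2$. For $m\ge2$ exponential distortion is attained, and it is the maximum possible.

*Proof.* For $m=1$, Theorem 1 gives $|h^n|_S\ge cn$ for every nontrivial $h$ and every $S$. For $m\ge2$, Theorem 3 gives an element with $|f^n|\le3\log_2n+3$, and Theorem 1 gives $|h^n|_S\ge c\log n$ for every nontrivial $h$. $\blacksquare$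

For $m=2$ the two kinds of annulus maps now stand side by side. The twist of a standard annulus is undistorted. The shear of $(H\setminus0)/(z\sim2z)$ is exponentially distorted, so by Theorem 2 any two distinct fixed points of any power $\rho(f)^q$, $q\ge1$, have mutual winding $0$.

## 10. Other bases, other manifolds, and boundary germs

**Other Baumslag–Solitar groups.** With $a(x,y)=(x,y/k)$, $k\ge2$, the same computation gives $afa^{-1}=f^k$. The normal form argument with $k$ in place of $2$ gives $\langle a,f\rangle\cong BS(1,k)$, so $\mathrm{PL}(I^m,\partial I^m)$ contains $BS(1,k)$ for every $k\ge2$ and $m\ge2$.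

**Manifolds.** Let $M$ be a PL $m$-manifold, $m\ge2$, and $U\subset\operatorname{int}M$ open and nonempty. Embed $I^m$ by a PL chart inside $U$ and extend elements of $\mathrm{PL}(I^m,\partial I^m)$ by the identity. This is an injective homomorphism into the group of PL homeomorphisms of $M$ supported in $U$. The image of $\rho(f)$ has infinite order and satisfies $|\cdot^n|\le3\log_2n+3$ in a finitely generated subgroup, so it is exponentially distorted.

**Germs at a boundary point.** Let $m\ge2$, let $q$ be an interior point of an $(m-1)$-dimensional face of $I^m$, and let $g\in\mathrm{PL}(I^m,\partial I^m)$. Choose a triangulation with $q$ as a vertex and $g$ affine on simplices. Then $g(q+z)=q+\hat h(z)$ for small $z$ in the half-space $H$ (after identifying half-spaces), with $\hat h$ linear on each of finitely many cones. Extend $\hat h$ homogeneously. It is injective, since one can scale into the region where it agrees with $g$. It is onto, since $g$ maps neighborhoods of $q$ onto neighborhoods of $q$. It is the identity on $\partial H$. So $\hat h\in\mathcal H_m$, and $\hat h$ determines the germ. By Theorem 3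 the group of boundary germs at $q$ embeds in $\mathrm{PL}(I^m,\partial I^m)$.
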